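\title{Invariants of finite parabolic subgroups modulo Frobenius powers}

\begin{abstract}
Let $P$ be a parabolic subgroup of $GL_n(\mathbb{F}_q)$, acting on the truncated polynomial ring $Q=\mathbb{F}_q[x_1,\dots,x_n]/(x_1^{q^m},\dots,x_n^{q^m})$. We prove the formula conjectured by Lewis, Reiner and Stanton for the Hilbert series of $Q^P$. The ring $Q$ is the associated graded ring of the ring $A$ of functions on $\mathbb{F}_{q^m}^n$, on which $P$ acts by permuting points, with orbits indexed by flags in $\mathbb{F}_{q^m}$. We show that every invariant of $Q$ lifts to an invariant function, and we determine the degree filtration on $A^P$ by two opposite inequalities, one from extracting coefficients and one from duality. We also obtain the Hilbert series of the cofixed quotients of $Q$ and of the polynomial ring, and freeness and base change for the invariants of a universal deformation of $Q$.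
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Let $q$ be a power of a prime $p$ and let $n,m\ge 1$. The group $G=GL_n(\mathbb{F}_q)$ acts on $S=\mathbb{F}_q[x_1,\dots,x_n]$ by linear substitutions: $g=(g_{ij})$ acts by the algebra automorphism $x_j\mapsto\sum_i g_{ij}x_i$. Since $(\sum_i g_{ij}x_i)^{q^m}=\sum_i g_{ij}x_i^{q^m}$, the ideal $(x_1^{q^m},\dots,x_n^{q^m})$ is stable, and $G$ acts on the finite-dimensional graded ring
\[
Q=\mathbb{F}_q[x_1,\dots,x_n]/(x_1^{q^m},\dots,x_n^{q^m}),\qquad \deg x_i=1 .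
\]
Let $\alpha=(\alpha_1,\dots,\alpha_\ell)$ be a composition of $n$, and let $P=P_\alpha\le G$ be the parabolic subgroup of invertible block upper triangular matrices with diagonal blocks of sizes $\alpha_1,\dots,\alpha_\ell$. Divide the variables into consecutive blocks of these sizes. With our convention, $P$ consists of the $g\in G$ that preserve, for each $i$, the span of the variables in the first $i$ blocks. The problem is to find the Hilbert series $\operatorname{Hilb}(Q^P,t)=\sum_d \dim Q_d^P\,t^d$ of the ring of invariants.

For a sequence $\gamma=(\gamma_1,\dots,\gamma_s)$ of nonnegative integers with sum $m$ and partial sums $\Gamma_i=\gamma_1+\dots+\gamma_i$, $\Gamma_0=0$, put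
\[
\genfrac{[}{]}{0pt}{}{m}{\gamma}=\frac{\prod_{j=0}^{m-1}(1-t^{q^m-q^j})}{\prod_{i=1}^s\prod_{j=0}^{\gamma_i-1}(1-t^{q^{\Gamma_i}-q^{\Gamma_{i-1}+j}})} .
\]
A \emph{type} is a sequence $\beta=(\beta_1,\dots,\beta_\ell)$ of nonnegative integers with $\beta\le\alpha$, meaning $\beta_i\le\alpha_i$ for all $i$, and with $|\beta|=\beta_1+\dots+\beta_\ell\le m$. We write $b_i=\beta_1+\dots+\beta_i$, $b_0=0$, and
\[
e(\beta)=\sum_{i=1}^\ell(\alpha_i-\beta_i)(q^m-q^{b_i}),\qquad H_\beta(t)=\genfrac{[}{]}{0pt}{}{m}{\beta,\,m-|\beta|},
\]
where the bracket is taken for $\gamma=(\beta_1,\dots,\beta_\ell,m-|\beta|)$. With $k=|\beta|$, the factors of the last part of $\gamma$ cancel the factors $j=k,\dots,m-1$ of the numerator, so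
\begin{equation}\label{eq:H}
H_\beta(t)=\frac{\prod_{j=0}^{k-1}(1-t^{q^m-q^j})}{\prod_{i=1}^\ell\prod_{j=0}^{\beta_i-1}(1-t^{q^{b_i}-q^{b_{i-1}+j}})} .
\end{equation}

\begin{theorem}\label{thm:main}
For all $q$, $m$, $n$ and $\alpha$,
\[
\operatorname{Hilb}(Q^{P_\alpha},t)=\sum_{\beta\le\alpha,\ |\beta|\le m}t^{e(\beta)}\genfrac{[}{]}{0pt}{}{m}{\beta,\,m-|\beta|}.
\]
\end{theorem}

This formula is a conjecture of Lewis, Reiner and Stanton; we take its statement from Goyal \cite{Goyal}.

\subsection*{Why one expects this formula}

For $n=1$ the group is $\mathbb{F}_q^\times$, and the invariants are spanned by the $x^a$ with $(q-1)\mid a$ and $a\le q^m-1$. The type $\beta=(1)$ contributes $(1-t^{q^m-1})/(1-t^{q-1})$, which accounts for $a<q^m-1$, and the type $\beta=(0)$ contributes $t^{q^m-1}$. The total dimension $\frac{q^m-1}{q-1}+1$ is the number of orbits of $\mathbb{F}_q^\times$ on the field $K=\mathbb{F}_{q^m}$: one for each $\mathbb{F}_q$-line in $K$, and the origin.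

The reason is that the relations $x_i^{q^m}=0$ are the leading terms of the relations $x_i^{q^m}=x_i$, which define the ring $A$ of all functions $K^n\to K$. Thus $Q\otimes K$ is the associated graded ring of $A$ for the filtration by degree, and the dimension of $A^P$ is the number of orbits of $P$ on $K^n$. To a point of $K^n$ attach the subspaces $W_i\subseteq K$ spanned over $\mathbb{F}_q$ by its coordinates in the first $i$ blocks. A chain $0=W_0\subseteq W_1\subseteq\dots\subseteq W_\ell$ of subspaces of an $\mathbb{F}_q$-vector space with $\dim W_i/W_{i-1}=\beta_i$ is called a \emph{flag of type $\beta$}. We shall see that the orbits correspond to the flags of all types in $K$, and that $H_\beta(1)$ is the number of flags of type $\beta$. So at $t=1$ the theorem says that $\dim Q^P$ equals the number $\omega(m,\alpha)$ of flags in $\mathbb{F}_q^m$ of types $\beta\le\alpha$, $|\beta|\le m$. This is the natural guess, but it is not automatic. Invariants of an associated graded module can be larger when $p$ divides the group order: a Jordan block of size two generates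 a group of order $p$ with one-dimensional invariants on $\mathbb{F}_p^2$, while it acts trivially on the graded module attached to the filtration by the fixed line.

The shift $e(\beta)$ can be guessed as well. At a point of type $\beta$, block $i$ needs only $\beta_i$ coordinates to produce $W_i$ from $W_{i-1}$; the other $\alpha_i-\beta_i$ coordinates are confined to $W_i$. The indicator function of $W_i\subseteq K$ vanishes at $q^m-q^{b_i}$ points and is a polynomial of that degree. So an invariant function concentrated on orbits of type $\beta$ should use up degree $e(\beta)$ before its values on the flags are chosen, and $H_\beta$ should record the degrees of the functions on the flags.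

Finally, $Q$ and $S$ agree in degrees below $q^m$. As $m\to\infty$ the numerator of \eqref{eq:H} tends to $1$, and $e(\beta)\ge q^m-q^{n-1}$ for $\beta\neq\alpha$. So only $\beta=\alpha$ survives, and Theorem~\ref{thm:main} gives $\operatorname{Hilb}(S^P,t)$ as the reciprocal of the denominator of \eqref{eq:H} for $\beta=\alpha$.

\subsection*{Two further results}

For a $P$-module $M$, the \emph{cofixed quotient} $M_P$ is the quotient of $M$ by the span of all $gv-v$ with $g\in P$, $v\in M$.

\begin{theorem}\label{thm:cofixed}
With $s(\beta)=\sum_{i=1}^\ell\alpha_i(q^{b_i}-1)$,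
\[
\operatorname{Hilb}(Q_{P_\alpha},t)=\sum_{\beta\le\alpha,\ |\beta|\le m}t^{s(\beta)}\genfrac{[}{]}{0pt}{}{m}{\beta,\,m-|\beta|},
\]
\[
\operatorname{Hilb}(S_{P_\alpha},t)=\sum_{\beta\le\alpha}\frac{t^{s(\beta)}}{\prod_{i=1}^\ell\prod_{j=0}^{\beta_i-1}(1-t^{q^{b_i}-q^{b_{i-1}+j}})} .
\]
\end{theorem}

A \emph{$q$-polynomial} over a commutative $\mathbb{F}_q$-algebra is a polynomial of the form $\sum_ja_jX^{q^j}$. Both $X^{q^m}$, which defines $Q$, and $X^{q^m}-X$, which defines $A$, are monic $q$-polynomials of degree $q^m$. The last theorem treats all such polynomials at once.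

\begin{theorem}\label{thm:universal}
Let $C=\mathbb{F}_q[c_0,\dots,c_{m-1}]$ with $\deg c_i=q^m-q^i$, let $\Delta(X)=X^{q^m}+\sum_{i<m}c_iX^{q^i}$, and let $R=C[x_1,\dots,x_n]/(\Delta(x_1),\dots,\Delta(x_n))$ with its $G$-action. Then $R^P$ is a graded free $C$-module of rank $\omega(m,\alpha)$, with
\[
\operatorname{Hilb}(R^P,t)=\prod_{i=0}^{m-1}\frac{1}{1-t^{q^m-q^i}}\ \sum_{\beta\le\alpha,\ |\beta|\le m}t^{e(\beta)}\genfrac{[}{]}{0pt}{}{m}{\beta,\,m-|\beta|},
\]
and $(R\otimes_CC')^P=R^P\otimes_CC'$ for every commutative $C$-algebra $C'$. In particular, for every commutative $\mathbb{F}_q$-algebra $C'$ and every monic $q$-polynomial $\Delta'\in C'[X]$ of degree $q^m$, the ring $\bigl(C'[x_1,\dots,x_n]/(\Delta'(x_1),\dots,\Delta'(x_n))\bigr)^P$ is a free $C'$-module of rank $\omega(m,\alpha)$.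
\end{theorem}

\subsection*{Plan of the proof}

Section~\ref{sec:functions} sets up the filtered ring $A$, and Section~\ref{sec:example} carries out the whole proof for $GL_2(\mathbb{F}_2)$ acting on $\mathbb{F}_4^2$. In general there are two steps. Section~\ref{sec:lift} shows that $Q^P\otimes K$ is the associated graded ring of $A^P$, which reduces the theorem to computing $\dim A^P_{\le d}$. Section~\ref{sec:flags} defines a degree filtration on the functions on flags of type $\beta$, with Hilbert series $H_\beta$, and Sections~\ref{sec:upper} and~\ref{sec:lower} bound $\dim A^P_{\le d}$ from above and from below by the same number. Theorems~\ref{thm:cofixed} and~\ref{thm:universal} are deduced in Sections~\ref{sec:cofixed} and~\ref{sec:universal}.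

\section{Functions on $K^n$}\label{sec:functions}

Throughout, $K=\mathbb{F}_{q^m}$, $\overline K$ is an algebraic closure, $P=P_\alpha$ and $N=n(q^m-1)$, the top degree of $Q$. The zero polynomial has degree $-\infty$.

\subsection*{The degree filtration}

Let $A=K[x_1,\dots,x_n]/(x_i^{q^m}-x_i)$. Call a monomial \emph{reduced} if all its exponents are at most $q^m-1$, and a polynomial reduced if it is a combination of reduced monomials. The $q^{mn}$ reduced monomials form a basis of $A$. Evaluation maps $A$ onto the ring of all functions $K^n\to K$, by interpolation, and the dimensions agree; so $A$ is this ring, and every function is given by a unique reduced polynomial. The group acts by $(gf)(x)=f(xg)$, where $x$ is a row vector.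

Let $A_{\le d}$ be the image of the polynomials of degree at most $d$. It is $G$-stable. Replacing $x_i^{q^m}$ by $x_i$ lowers the degree of a monomial, so the reduced monomials of degree at most $d$ form a basis of $A_{\le d}$. The $G$-equivariant surjection $S_d\otimes K\to A_{\le d}/A_{<d}$ kills the monomials that are not reduced and sends the others to a basis. Hence $A_{\le d}/A_{<d}\cong Q_d\otimes K$ as $G$-modules. The image of $f\in A_{\le d}$ in $Q_d\otimes K$ is its \emph{symbol}. For a subgroup $H\le G$ the symbol of an invariant is invariant, and $(Q_d\otimes K)^H=Q_d^H\otimes K$ because invariants are the solutions of linear equations over $\mathbb{F}_q$. We obtain an injection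
\begin{equation}\label{eq:gr}
\operatorname{gr}_d(A^H):=A^H_{\le d}/A^H_{<d}\ \hookrightarrow\ Q^H_d\otimes K .
\end{equation}

\subsection*{Orbits and flags}

Only the $\mathbb{F}_q$-linear structure of $K$ matters here, and we state the lemma in the generality needed in Section~\ref{sec:universal}.

\begin{lemma}\label{lem:orbits}
Let $V$ be an $\mathbb{F}_q$-vector space of dimension $m$. For $x\in V^n$ let $W_i(x)$ be the span of the coordinates of $x$ in the first $i$ blocks. Then $x\mapsto W_\bullet(x)$ induces a bijection from the orbits of $P$ on $V^n$, acting by $x\mapsto xg$, to the flags in $V$ of types $\beta\le\alpha$, $|\beta|\le m$. The number of flags of type $\beta$, with $k=|\beta|$, is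
\begin{equation}\label{eq:count}
\frac{\prod_{j<k}(q^m-q^j)}{\prod_i\prod_{j<\beta_i}(q^{b_i}-q^{b_{i-1}+j})} .
\end{equation}
\end{lemma}

\begin{proof}
Identify $x$ with the linear map $\varphi\colon\mathbb{F}_q^n\to V$, $\varphi(\epsilon_j)=x_j$, where $\epsilon_1,\dots,\epsilon_n$ is the standard basis. Then $xg$ corresponds to $\varphi\circ g$. Let $F_i$ be the span of the $\epsilon_j$ in the first $i$ blocks. Then $P$ is the stabilizer of all $F_i$, and $W_i=\varphi(F_i)$ is constant on orbits. Since $F_i/F_{i-1}$ surjects onto $W_i/W_{i-1}$, the type satisfies $\beta\le\alpha$. Every flag of such a type occurs: in block $i$, let the first $\beta_i$ coordinates lift a basis of $W_i/W_{i-1}$ and let the others be $0$.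

Suppose that $\varphi$ and $\psi$ have the same flag. For each $i$ they induce surjections $\bar\varphi,\bar\psi\colon F_i/F_{i-1}\to W_i/W_{i-1}$. Two surjections with the same source and target differ by an automorphism of the source, so $\bar\psi=\bar\varphi\,\bar g_i$ with $\bar g_i\in GL(F_i/F_{i-1})$. For a basis vector $\epsilon$ of block $i$ choose $\epsilon'\in F_i$ lifting $\bar g_i(\bar\epsilon)$. Then $\varphi(\epsilon')-\psi(\epsilon)\in W_{i-1}=\varphi(F_{i-1})$, and after changing $\epsilon'$ by an element of $F_{i-1}$ we have $\varphi(\epsilon')=\psi(\epsilon)$. The linear map $g\colon\epsilon\mapsto\epsilon'$ preserves each $F_i$ and induces $\bar g_i$ on $F_i/F_{i-1}$. So $g\in P$, and $\psi=\varphi g$.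

For the count, the numerator of \eqref{eq:count} is the number of linearly independent $k$-tuples $y$ in $V$. Each gives the flag $\langle y_1,\dots,y_{b_i}\rangle_{i}$ of type $\beta$. A given flag arises from the tuples in which $y_{b_{i-1}+1},\dots,y_{b_i}$ lie in $W_i$ and are independent modulo $W_{i-1}$, and their number is the denominator.
\end{proof}

Since $(1-t^a)/(1-t^b)\to a/b$ as $t\to1$, the number \eqref{eq:count} is $H_\beta(1)$. Let $\mathrm{Fl}_\beta$ be the set of flags of type $\beta$ in $K$. By the lemma, an element $f\in A^P$ is a family $(f_\beta)$ of arbitrary functions $f_\beta\colon\mathrm{Fl}_\beta\to K$, and $\dim A^P=\sum_\beta|\mathrm{Fl}_\beta|=\omega(m,\alpha)$. For flags we write $W_\bullet\subseteq U_\bullet$ if $W_i\subseteq U_i$ for all $i$. The \emph{weight} of a type is $\|\beta\|=b_1+\dots+b_\ell$; if $W_\bullet\subseteq U_\bullet$ and $W_\bullet\ne U_\bullet$, then the type of $U_\bullet$ has larger weight than the type of $W_\bullet$.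

\subsection*{A pairing}

The form $(f,g)=\sum_{x\in K^n}f(x)g(x)$ on $A$ is nondegenerate, since the indicator functions of points are an orthonormal basis. It describes the filtration by vanishing conditions.

\begin{lemma}\label{lem:pairing}
For every integer $d$ we have $A_{\le d}=(A_{\le N-d-1})^\perp$.
\end{lemma}

\begin{proof}
For $0\le a<q^m-1$ we have $\sum_{x\in K}x^a=0$: for $a=0$ the sum is $q^m$, and for $a>0$ it is unchanged under multiplication by $\zeta^a\ne1$, where $\zeta$ generates $K^\times$. A monomial of degree less than $N$ has an exponent less than $q^m-1$, so it sums to $0$ over $K^n$. Hence $A_{\le d}\perp A_{\le N-d-1}$. The involution $a_j\mapsto q^m-1-a_j$ on exponents matches the reduced monomials of degree at most $d$ with those of degree at least $N-d$, so $\dim A_{\le d}+\dim A_{\le N-d-1}=\dim A$.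
\end{proof}

\section{An example: $GL_2(\mathbb{F}_2)$ acting on $\mathbb{F}_4^2$}\label{sec:example}

Let $q=m=n=2$ and $\alpha=(2)$, so that $P=G=GL_2(\mathbb{F}_2)$, $K=\mathbb{F}_4$ and $N=6$. The types $(2),(1),(0)$ have $e=0,2,6$ and $H=1,\ 1+t+t^2,\ 1$, so the theorem asserts that $\operatorname{Hilb}(Q^G,t)=1+t^2+t^3+t^4+t^6$. There are five orbits: the six independent pairs, one orbit $\{(y,0),(0,y),(y,y)\}$ for each line $\{0,y\}$ with $y\in K^\times$, and the origin.

\emph{Lifting.} The Borel subgroup $B$ is generated by $\tau\colon x_2\mapsto x_2+x_1$. It has $10$ orbits on $K^2$: four fixed points with $x_1=0$ and six pairs. Let $v=x_1^ag_a(x_2)+x_1^{a+1}g_{a+1}(x_2)+\cdots$ be an element of $Q^B$ with $g_a\neq0$. If $a\le2$, the coefficient of $x_1^{a+1}$ in $\tau v-v$ is the derivative $g_a'$, so $g_a$ lies in the span of $1$ and $x_2^2$. If $a=3$ there is no condition. Hence $\dim Q^B\le2+2+2+4=10=\dim A^B$, and \eqref{eq:gr} is an isomorphism for $B$. Since $[G:B]=3$ is odd, a $B$-invariant lift of a $G$-invariant can be averaged over $G/B$. So \eqref{eq:gr}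 is an isomorphism for $G$, and it remains to find $\dim A^G_{\le d}$.

\emph{Upper bound.} Let $f\in A^G_{\le d}$ vanish on the independent pairs, and let $f_1(y)$ be its value on the orbit of the line $\{0,y\}$. For $y\ne0$ the polynomial $z^2+yz+y^2=(z^3+y^3)/(z+y)$ takes the value $y^2=y^{-1}$ at $z=0$ and $z=y$, and vanishes at the other two elements of $K$. Therefore
\[
f(y,z)=yf_1(y)\,(z^2+yz+y^2)\qquad(y\in K^\times,\ z\in K).
\]
The coefficient of $z^2$ in the reduced polynomial of $f$ is a polynomial in $y$ of degree at most $d-2$, and on $K^\times$ it equals $yf_1(y)$. The polynomials of degree at most $r\ge0$ give a space of functions on $K^\times$ of dimension $\min(r+1,3)$. If $f_1=0$, then $f$ is a multiple of $(1+x_1^3)(1+x_2^3)$, of degree $6$. Adding $1$ for the value on the independent pairs gives the first row of the table below.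

\emph{Lower bound.} By Lemma~\ref{lem:pairing}, an invariant function $f$ lies in $A_{\le d}$ if and only if $\sum_Of(O)\sum_{x\in O}g(x)=0$ for all $g\in A_{\le 5-d}$, where $O$ runs over the five orbits. We must show that these are few conditions. The five orbit sums of $g$ are related by an invertible triangular matrix to the five sums $\sigma_g(U)=\sum_{x\in U^2}g(x)$ over the subspaces $U\subseteq K$, and these factor. For $g=x_1^ax_2^b$ reduced, $\sigma_g(0)=0$ unless $a=b=0$; next, $\sigma_g(\{0,y\})$ is $y^2\cdot y^{a+b-2}$ if $a,b\ge1$ and $0$ otherwise; and $\sigma_g(K)=0$ unless $a=b=3$. This bounds the number of independent conditions as in the second row.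
\[
\begin{array}{l|ccccccc}
d&0&1&2&3&4&5&6\\ \hline
\dim A^G_{\le d}\ \text{is at most}&1&1&2&3&4&4&5\\
\text{number of conditions is at most}&4&4&3&2&1&1&0
\end{array}
\]
The columns add up to $5$, so the first row is exact, and its jumps are at $d=0,2,3,4,6$, as asserted.

Here one can also exhibit the invariants. The functions $x_1^2+x_1x_2+x_2^2$, $1+x_1x_2(x_1+x_2)$ and the square $x_1^2x_2^2+x_1+x_2$ of the first one are invariant, vanish on the independent pairs, and have $z^2$-coefficients $1,y,y^2$. In general we do not construct such functions; duality replaces the construction.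

\section{Every invariant of $Q$ lifts to an invariant function}\label{sec:lift}

By \eqref{eq:gr} we have $\dim Q^H\ge\dim A^H$, and all invariants lift exactly when equality holds. So we need an upper bound for $\dim Q^H$. We find it for the group $B_n$ of invertible upper triangular matrices, where the line spanned by $x_1$ is stable and an induction on the number of variables is possible.

For $m,n\ge0$ let $Q_m(n)=\mathbb{F}_q[x_1,\dots,x_n]/(x_i^{q^m})$, and let $\omega_m(n)$ be the number of chains $0=W_0\subseteq W_1\subseteq\dots\subseteq W_n$ in $\mathbb{F}_q^m$ with $\dim W_i/W_{i-1}\le1$. For $m,n\ge1$ this is the number of $B_n$-orbits on $K^n$, by Lemma~\ref{lem:orbits} with $\alpha=(1,\dots,1)$. Either $W_1=0$, or $W_1$ is a line and the rest of the chain is a chain in $\mathbb{F}_q^m/W_1$. Hence $\omega_0(n)=\omega_m(0)=1$ and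
\begin{equation}\label{eq:recursion}
\omega_m(n)=\omega_m(n-1)+\frac{q^m-1}{q-1}\,\omega_{m-1}(n-1)\qquad(m,n\ge1).
\end{equation}
The proof of the next lemma finds the same recursion in the filtration of $Q_m(n)$ by powers of $x_1$. We use Lucas's theorem: $\binom cs\equiv\prod_r\binom{c_r}{s_r}\pmod p$, where $c_r,s_r$ are the base-$p$ digits. In particular $\binom{c}{p^j}$ is congruent to the $j$th digit of $c$.

\begin{lemma}\label{lem:borel}
For all $m,n\ge0$ we have $\dim Q_m(n)^{B_n}\le\omega_m(n)$.
\end{lemma}

\begin{proof}
We use induction on $n$, for all $m$ at once. If $n=0$ or $m=0$, then $Q_m(n)=\mathbb{F}_q$ and both sides are $1$. Let $m,n\ge1$ and let $Q'\cong Q_m(n-1)$ be the subring generated by $x_2,\dots,x_n$, so that $Q_m(n)=\bigoplus_{a=0}^{q^m-1}x_1^aQ'$. Write an invariant as $v=\sum_ax_1^ag_a$ with $g_a\in Q'$, and let $\mathcal I_a$ be the space of invariants divisible by $x_1^a$. The map $v\mapsto g_a$ embeds $\mathcal I_a/\mathcal I_{a+1}$ in $Q'$, and we bound its image.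

Two constraints hold for all $a$. The subgroup $B_{n-1}$ of matrices $\operatorname{diag}(1,*)$ fixes $x_1$ and preserves $Q'$, so $g_a\in(Q')^{B_{n-1}}$. The substitutions $x_1\mapsto\zeta x_1$ with $\zeta\in\mathbb{F}_q^\times$ give $\zeta^ag_a=g_a$, so $g_a=0$ unless $(q-1)\mid a$. The multiples of $q-1$ in the range are $a=q^m-1$ and $\frac{q^m-1}{q-1}$ values with $a\le q^m-q$.

For $a=q^m-1$ the induction hypothesis gives $\dim\mathcal I_a\le\omega_m(n-1)$.

Let $a\le q^m-q$ with $(q-1)\mid a$, and let $v\in\mathcal I_a$. For $i\ge2$ the substitution $\tau_i\colon x_i\mapsto x_i+x_1$ lies in $B_n$. Let $\partial_i^{(s)}$ be the linear map on $Q'$ that acts on the basis of reduced monomials by replacing $x_i^c$ with $\binom csx_i^{c-s}$. The binomial theorem gives $\tau_ig=\sum_{s\ge0}x_1^s\,\partial_i^{(s)}g$ for $g\in Q'$, so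
\[
0=\tau_iv-v=\sum_{a'\ge a}\ \sum_{s'\ge1}x_1^{a'+s'}\partial_i^{(s')}g_{a'} .
\]
Fix $1\le s\le q-1$. Then $a+s\le q^m-1$, so $x_1^{a+s}Q'$ is one of the summands of $Q_m(n)$. A term with $a'+s'=a+s$ has $a\le a'\le a+q-2$, and $g_{a'}=0$ for $a<a'<a+q-1$. So the coefficient of $x_1^{a+s}$ is $\partial_i^{(s)}g_a$, and it vanishes. The map $\partial_i^{(s)}$ sends distinct monomials to multiples of distinct monomials, so every monomial $\prod_ix_i^{c_i}$ of $g_a$ has $\binom{c_i}s\equiv0\pmod p$ for $1\le s\le q-1$. If $q\nmid c_i$ and $p^j$ is the exact power of $p$ dividing $c_i$, then $p^j\le q-1$ and the $j$th digit of $c_i$ is nonzero, which contradicts the case $s=p^j$. Thus $g_a$ lies in the subring generated by $x_2^q,\dots,x_n^q$. The map $x_i\mapsto x_i^q$ is an isomorphism of $Q_{m-1}(n-1)$ onto this subring, since it matches the monomial bases. It is $B_{n-1}$-equivariant because $(\sum_ig_{ij}x_i)^q=\sum_ig_{ij}x_i^q$ for $g_{ij}\in\mathbb{F}_q$. By induction $\dim\mathcal I_a/\mathcal I_{a+1}\le\omega_{m-1}(n-1)$.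

Summing over $a$ and using \eqref{eq:recursion} gives the claim.
\end{proof}

The two cases differ because $x_1\cdot x_1^{q^m-1}=0$: for $a=q^m-1$ the substitutions $\tau_i$ fix $x_1^ag$ for every $g\in Q'$ and impose no condition.

\begin{proposition}\label{prop:lift}
The map \eqref{eq:gr} is an isomorphism for $H=P$. Thus $\dim Q^P_d=\dim A^P_{\le d}-\dim A^P_{<d}$ for all $d$, and $\dim Q^P=\omega(m,\alpha)$.
\end{proposition}

\begin{proof}
Let $B=B_n\subseteq P$. By Lemma~\ref{lem:borel}, $\sum_d\dim\operatorname{gr}_d(A^B)=\dim A^B=\omega_m(n)\ge\dim Q^B$, so \eqref{eq:gr} is an isomorphism for $B$. The index $[P:B]$ is prime to $p$, since $|G|=q^{\binom n2}\prod_{i=1}^n(q^i-1)$ and $|B|=q^{\binom n2}(q-1)^n$ are divisible by the same power of $p$. Let $v\in Q_d^P\otimes K\subseteq Q_d^B\otimes K$ and choose $f\in A^B_{\le d}$ with symbol $v$. For $g\in P$ the function $gf$ depends only on the coset $gB$, and $[P:B]^{-1}\sum_{gB\in P/B}gf$ lies in $A^P_{\le d}$ and has symbol $[P:B]^{-1}\sum_{gB}gv=v$.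
\end{proof}

The inclusion $B\subseteq P$ is essential to this argument: it is what makes the averaging possible although $p$ may divide $|P|$.

\section{Functions on flags, filtered by degree}\label{sec:flags}

We need a notion of degree for functions on $\mathrm{Fl}_\beta$. A subspace $W\subseteq K$ is determined by the polynomial whose roots are its elements, so the coefficients of such polynomials are natural coordinates, and each has a natural degree.

\subsection*{$q$-polynomials}

Over a commutative $\mathbb{F}_q$-algebra the map $a\mapsto a^q$ is additive and fixes $\mathbb{F}_q$. So $q$-polynomials are closed under composition and define $\mathbb{F}_q$-linear maps. One can \emph{divide on the right} by a monic $q$-polynomial $M$ of degree $q^k$: every $q$-polynomial $F$ is uniquely $F=E\circ M+F_0$ with $q$-polynomials $E,F_0$ and $\deg F_0<q^k$. For existence, cancel a leading term $aX^{q^r}$ with $r\ge k$ by subtracting $aM^{q^{r-k}}$, and repeat. For uniqueness, note that if $E\neq0$ has leading term $aX^{q^s}$, then $E\circ M$ has leading term $aX^{q^{s+k}}$.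 By uniqueness, division is compatible with homomorphisms of the coefficient ring.

For a finite $\mathbb{F}_q$-subspace $W$ of a field let $L_W(X)=\prod_{w\in W}(X-w)$. This is a monic $q$-polynomial, by induction on $\dim W$: for $v\notin W$,
\[
L_{W+\mathbb{F}_qv}(X)=\prod_{c\in\mathbb{F}_q}\bigl(L_W(X)-cL_W(v)\bigr)=L_W(X)^q-L_W(v)^{q-1}L_W(X).
\]
Let $\lambda_W$ be the coefficient of $X$ in $L_W$. It is the product of the $-w$ with $w\ne0$, so $\lambda_W\ne0$, and $L_W'(X)=\lambda_W$. If $W'\subseteq W$, then $L_{W'}(W)$ is a subspace of dimension $\dim W/W'$, and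
\begin{equation}\label{eq:compose}
L_W=L_{L_{W'}(W)}\circ L_{W'},
\end{equation}
because both sides are monic of degree $|W|$ and vanish on $W$.

\subsection*{Systems of parameters and leading forms}

Let $D=K[z_1,\dots,z_k]$ be graded by $\deg z_i=d_i>0$. For an ideal $J\subseteq D$ let $\operatorname{in}(J)_r$ be the space of degree-$r$ components of the elements of $J$ of degree at most $r$. Then $\operatorname{in}(J)=\bigoplus_r\operatorname{in}(J)_r$ is a graded ideal. If $D/J$ is filtered by the images of the $D_{\le r}$, the $r$th graded piece is $D_{\le r}/(J\cap D_{\le r}+D_{<r})=D_r/\operatorname{in}(J)_r$. So $\operatorname{gr}(D/J)=D/\operatorname{in}(J)$, and $\dim D/J=\dim D/\operatorname{in}(J)$.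

\begin{lemma}\label{lem:hsop}
Let $r_1,\dots,r_k\in D$ be homogeneous of degrees $\delta_1,\dots,\delta_k>0$, with no common zero in $\overline K^{\,k}$ other than $0$.
\begin{enumerate}
\item[(a)] The $r_j$ are algebraically independent, $D$ is a free $K[r_1,\dots,r_k]$-module with a homogeneous basis containing $1$, and $D/(r_1,\dots,r_k)$ has Hilbert series $\prod_j(1-t^{\delta_j})/\prod_i(1-t^{d_i})$ and finite dimension $\prod_j\delta_j/\prod_id_i$.
\item[(b)] If $J$ is an ideal with $r_1,\dots,r_k\in\operatorname{in}(J)$ and $\dim D/J\ge\prod_j\delta_j/\prod_id_i$, then $\operatorname{in}(J)=(r_1,\dots,r_k)$.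
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By the Nullstellensatz $D/(r)$ is finite-dimensional, so $D$ is a finite module over $K[r]$ and the $k$ elements $r_j$ are algebraically independent: they are a homogeneous system of parameters. A polynomial ring is Cohen--Macaulay, so they form a regular sequence, and $D$ is free over $K[r]$ on any homogeneous lift of a basis of $D/(r)$. Freeness gives $\operatorname{Hilb}(D,t)=\operatorname{Hilb}(K[r],t)\operatorname{Hilb}(D/(r),t)$, which is the stated series; its value at $t=1$ is the dimension.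

(b) We have $\operatorname{in}(J)\supseteq(r)$, and $\dim D/\operatorname{in}(J)=\dim D/J\ge\dim D/(r)$.
\end{proof}

\subsection*{Coordinates on $\mathrm{Fl}_\beta$}

Fix a type $\beta$ and put $k=|\beta|$. For $W_\bullet\in\mathrm{Fl}_\beta$, formula \eqref{eq:compose} factors $L_{W_i}=E_i\circ L_{W_{i-1}}$, where $E_i=L_{L_{W_{i-1}}(W_i)}$ is a monic $q$-polynomial of degree $q^{\beta_i}$ over $K$. The polynomials $E_1,\dots,E_\ell$ have $k$ nonleading coefficients in all, and we take these as coordinates. Let $D_\beta=K[u_{i,j}:1\le i\le\ell,\ 0\le j<\beta_i]$ and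
\[
\mathcal E_i(X)=X^{q^{\beta_i}}+\sum_{j<\beta_i}u_{i,j}X^{q^j},\qquad \mathcal L_i=\mathcal E_i\circ\dots\circ\mathcal E_1,\qquad \deg u_{i,j}=q^{b_i}-q^{b_{i-1}+j}.
\]
The degrees are chosen so that, with $\deg X=1$, each $\mathcal L_i=\mathcal L_{i-1}^{q^{\beta_i}}+\sum_ju_{i,j}\mathcal L_{i-1}^{q^j}$ is homogeneous of degree $q^{b_i}$, where $\mathcal L_0=X$. Hence
\begin{equation}\label{eq:nu}
\mathcal L_i=X^{q^{b_i}}+\sum_{j<b_i}\nu_{i,j}X^{q^j},\qquad\nu_{i,j}\in D_\beta\ \text{homogeneous of degree }q^{b_i}-q^j .
\end{equation}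
The coefficients of the $E_i$ define a point $\mathbf u(W_\bullet)\in K^k$, at which $\mathcal L_i$ specializes to $L_{W_i}$. The point determines the $L_{W_i}$ and hence the flag, so $\mathbf u$ is injective, and by interpolation every function on $\mathrm{Fl}_\beta$ has the form $\xi\circ\mathbf u$ with $\xi\in D_\beta$. Let $A_\beta$ be the space of all functions $\mathrm{Fl}_\beta\to K$, and put
\[
(A_\beta)_{\le r}=\{\xi\circ\mathbf u:\xi\in D_\beta,\ \deg\xi\le r\},\qquad a_\beta(r)=\dim(A_\beta)_{\le r}\qquad(r\in\mathbb{Z}).
\]
Thus $A_\beta=D_\beta/J_\beta$ as filtered rings, where $J_\beta$ is the vanishing ideal of $\mathbf u(\mathrm{Fl}_\beta)$. For $k=0$ the set $\mathrm{Fl}_\beta$ is a point, $D_\beta=K$, $H_\beta=1$, and the two results below are trivial. In the proofs we assume $k\ge1$.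

To find equations for $\mathbf u(\mathrm{Fl}_\beta)$ we express that the roots of $\mathcal L_\ell$ lie in $K$, that is, that $\mathcal L_\ell$ right-divides $L_K=X^{q^m}-X$. Divide over $D_\beta$:
\begin{equation}\label{eq:rho}
X^{q^m}=\mathcal E\circ\mathcal L_\ell+\sum_{j<k}\rho_jX^{q^j}.
\end{equation}
Each step of the division subtracts a homogeneous polynomial of degree $q^m$, so $\rho_j\in D_\beta$ is homogeneous of degree $q^m-q^j$, which is positive because $j<k\le m$. Subtracting $X$ from \eqref{eq:rho} shows that the remainder of $X^{q^m}-X$ has coefficients $\rho_0-1,\rho_1,\dots,\rho_{k-1}$.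

For instance, let $k=1$, so that $\mathcal L_\ell=X^q+uX$ with $\deg u=q-1$. From $X^{q^{r+1}}=\mathcal L_\ell^{q^r}-u^{q^r}X^{q^r}$ we get $\rho_0=(-u)^{1+q+\dots+q^{m-1}}$. The line $\mathbb{F}_qw$ has coordinate $u=-w^{q-1}$, where $\rho_0=w^{q^m-1}=1$, and $K[u]/(\rho_0)$ has Hilbert series $(1-t^{q^m-1})/(1-t^{q-1})=H_\beta$.

\begin{proposition}\label{prop:flags}
The only common zero of $\rho_0,\dots,\rho_{k-1}$ in $\overline K^{\,k}$ is $0$. The elements $\rho_0-1,\rho_1,\dots,\rho_{k-1}$ lie in $J_\beta$, and $\operatorname{in}(J_\beta)=(\rho_0,\dots,\rho_{k-1})$. Moreover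
\[
\sum_r\bigl(a_\beta(r)-a_\beta(r-1)\bigr)t^r=H_\beta(t),
\]
the polynomial $H_\beta$ satisfies $H_\beta(t)=t^{\theta(\beta)}H_\beta(t^{-1})$ with $\theta(\beta)=\sum_i\beta_i(q^m-q^{b_i})$, and
\begin{equation}\label{eq:sym}
a_\beta(r)+a_\beta(\theta(\beta)-r-1)=|\mathrm{Fl}_\beta|\qquad(r\in\mathbb{Z}).
\end{equation}
\end{proposition}

\begin{proof}
At a common zero in $\overline K^{\,k}$, let $E,E_i,L_i$ be the specializations of $\mathcal E,\mathcal E_i,\mathcal L_i$. Then $X^{q^m}=E\circ L_\ell$, and $E(0)=0$, so the only root of $L_\ell$ is $0$. Let $E_i(x)=0$ with $x\in\overline K$. The nonconstant polynomial $L_{i-1}$ is surjective on $\overline K$, say $x=L_{i-1}(x')$. Then $L_i(x')=0$, hence $L_\ell(x')=0$, $x'=0$ and $x=0$. So the monic polynomial $E_i$ has only the root $0$ and equals $X^{q^{\beta_i}}$. Thus all coordinates $u_{i,j}$ vanish.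

For $W_\bullet\in\mathrm{Fl}_\beta$, formula \eqref{eq:compose} for $W_\ell\subseteq K$ shows that $X^{q^m}-X$ has remainder $0$ on division by $L_{W_\ell}$. Since division commutes with specialization, $\rho_0-1,\rho_1,\dots,\rho_{k-1}$ vanish at $\mathbf u(W_\bullet)$. So they lie in $J_\beta$, and all $\rho_j$ lie in $\operatorname{in}(J_\beta)$. By \eqref{eq:count}, $\dim D_\beta/J_\beta=|\mathrm{Fl}_\beta|$ is the product of the degrees of the $\rho_j$ divided by the product of the degrees of the $u_{i,j}$. Lemma~\ref{lem:hsop}(b) gives $\operatorname{in}(J_\beta)=(\rho)$. The series in question is that of $\operatorname{gr}(D_\beta/J_\beta)=D_\beta/(\rho)$, which is the polynomial \eqref{eq:H} by Lemma~\ref{lem:hsop}(a).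

Numerator and denominator of \eqref{eq:H} both have $k$ factors, and $1-t^{-a}=-t^{-a}(1-t^a)$. So $H_\beta(t)=t^\theta H_\beta(t^{-1})$, where $\theta$ is the difference of their degrees:
\[
\theta=\sum_{j<k}(q^m-q^j)-\sum_i\sum_{j<\beta_i}(q^{b_i}-q^{b_{i-1}+j})=\sum_i\beta_i(q^m-q^{b_i}),
\]
because the exponents $b_{i-1}+j$ run once through $0,\dots,k-1$. The coefficients of $H_\beta$ in degrees at most $r$ therefore have the same sum as those in degrees at least $\theta-r$, which gives \eqref{eq:sym}.
\end{proof}

\subsection*{Comparison with the degree in a basis}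

The upper bound will produce functions on flags as polynomials in a basis adapted to the flag. Let $Y\subseteq K^k$ be the set of $\mathbb{F}_q$-independent $k$-tuples, with $|Y|=\prod_{j<k}(q^m-q^j)$, and for $y\in Y$ let $W_i(y)=\langle y_1,\dots,y_{b_i}\rangle$. The map $Y\to\mathrm{Fl}_\beta$ is onto. Suppose that a polynomial in $y$ of degree $r$ depends on $Y$ only on the flag. It need not be an invariant polynomial, and it cannot be averaged over the group of changes of adapted basis, whose order is divisible by $p$ when $k\ge2$. We compare leading forms instead.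

\begin{lemma}\label{lem:compare}
Let $h\in A_\beta$ and $r\in\mathbb{Z}$. If the function $y\mapsto h(W_\bullet(y))$ on $Y$ is the restriction of a polynomial $v\in K[y_1,\dots,y_k]$ of degree at most $r$, then $h\in(A_\beta)_{\le r}$.
\end{lemma}

\begin{proof}
Let $T=K[y_1,\dots,y_k]$ with the standard grading, and consider the generic flag $V_i=\langle y_1,\dots,y_{b_i}\rangle_{\mathbb{F}_q}\subseteq T$. The polynomial $L_{V_{i-1}}\in T[X]$ is homogeneous of degree $q^{b_{i-1}}$, so the elements of $L_{V_{i-1}}(V_i)\subseteq T$ are homogeneous of that degree. Hence the coefficient $u_{i,j}(y)\in T$ of $X^{q^j}$ in $L_{L_{V_{i-1}}(V_i)}$ is homogeneous of degree $q^{b_{i-1}}(q^{\beta_i}-q^j)=\deg u_{i,j}$. Let $\iota\colon D_\beta\to T$ be the graded homomorphism $u_{i,j}\mapsto u_{i,j}(y)$. By \eqref{eq:compose}, $\iota$ sends $\mathcal L_i$ to $L_{V_i}$.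

\emph{Three properties of $\iota$.} First, $\iota(\xi)(y)=\xi(\mathbf u(W_\bullet(y)))$ for $y\in Y$. Indeed, evaluation at $y$ maps $V_i$ bijectively onto $W_i(y)$, so $L_{V_i}$ specializes to $L_{W_i(y)}$, and the quotients of $L_{V_i}$ by $L_{V_{i-1}}$ specialize to the $E_i$ of the flag. Second, if all $u_{i,j}(y)$ vanish at a point $y\in\overline K^{\,k}$, then $L_{V_\ell}$ specializes both to $X^{q^k}$ and to $\prod_{c\in\mathbb{F}_q^k}(X-\sum_jc_jy_j)$, so $y=0$. Third, Lemma~\ref{lem:hsop}(a) now shows that $\iota$ is injective and that $T$ is free over $\iota(D_\beta)$ with a basis containing $1$. Taking the coefficient of $1$ in a relation $\iota(\xi)=\sum_j\iota(\rho_j)v_j$ with $v_j\in T$ shows that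
\begin{equation}\label{eq:contract}
\iota(\xi)\in(\iota\rho_0,\dots,\iota\rho_{k-1})T\quad\text{implies}\quad\xi\in(\rho_0,\dots,\rho_{k-1})D_\beta .
\end{equation}

\emph{The ideal of $Y$.} Let $I\subseteq T$ be the vanishing ideal of $Y$. By the first property $\iota(J_\beta)\subseteq I$, so $\iota\rho_j\in\operatorname{in}(I)$ for all $j$. A common zero $y$ of the $\iota\rho_j$ has all $u_{i,j}(y)=0$ by Proposition~\ref{prop:flags}, so $y=0$ by the second property. Also $\dim T/I=|Y|=\prod_j\deg\iota\rho_j$. Lemma~\ref{lem:hsop}(b) gives $\operatorname{in}(I)=(\iota\rho)T$.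

\emph{Conclusion.} We may assume $h\ne0$. Let $r_0\ge0$ be minimal with $h\in(A_\beta)_{\le r_0}$, say $h=\xi\circ\mathbf u$ with $\deg\xi=r_0$, and let $\xi_0$ be the component of $\xi$ of degree $r_0$. If $\xi_0$ were in $(\rho)D_\beta=\operatorname{in}(J_\beta)$, subtracting an element of $J_\beta$ would lower the degree of $\xi$, against minimality. So $\iota(\xi_0)\notin\operatorname{in}(I)$ by \eqref{eq:contract}. But $\iota(\xi)-v\in I$, and if $r<r_0$ this element has degree at most $r_0$ and its component of degree $r_0$ is $\iota(\xi_0)$. Hence $r\ge r_0$.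
\end{proof}

\section{The upper bound}\label{sec:upper}

We filter $A^P_{\le d}$ by the weight of the types on which a function is supported. On a type of largest weight, the function is its value on the flag times an explicit indicator function, and one coefficient of its reduced polynomial reveals that value.

\begin{lemma}\label{lem:extract}
Let $\beta$ be a type, and let $f\in A^P_{\le d}$ vanish on all orbits whose type has weight greater than $\|\beta\|$. Then the function
\[
h(W_\bullet)=f_\beta(W_\bullet)\prod_i(-\lambda_{W_i})^{\alpha_i-\beta_i}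
\]
lies in $(A_\beta)_{\le d-e(\beta)}$.
\end{lemma}

\begin{proof}
In block $i$ call the first $\beta_i$ variables $y$-variables and the other $\alpha_i-\beta_i$ variables $z$-variables. Fix $y\in Y$, put $W_\bullet=W_\bullet(y)$, and let $z$ vary in $K^{n-k}$. The flag of the point $(y,z)$ contains $W_\bullet$, and equals it if and only if, for each $i$, all $z$-coordinates of block $i$ lie in $W_i$. In that case $f(y,z)=f_\beta(W_\bullet)$. Otherwise the type of $(y,z)$ has weight greater than $\|\beta\|$, and $f(y,z)=0$.

Let $\Phi_i(X)=(X^{q^m}-X)/L_{W_i}(X)=\prod_{w\in K\setminus W_i}(X-w)$, which is monic of degree $q^m-q^{b_i}\le q^m-1$. Differentiating $X^{q^m}-X=\Phi_iL_{W_i}$ gives $-1=\Phi_i'L_{W_i}+\Phi_i\lambda_{W_i}$, so $\Phi_i(w)=-1/\lambda_{W_i}$ for $w\in W_i$. Thus $-\lambda_{W_i}\Phi_i$ is the indicator function of $W_i$, and for all $z$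
\[
f(y,z)=h(W_\bullet)\prod_i\ \prod_{z_j\text{ in block }i}\Phi_i(z_j).
\]
The right side is a reduced polynomial in $z$ in which the monomial $z^{c^*}=\prod_i\prod_{z_j\text{ in block }i}z_j^{q^m-q^{b_i}}$, of degree $e(\beta)$, has coefficient $h(W_\bullet)$. Write the reduced polynomial of $f$, which has degree at most $d$, as $\sum_c\phi_c(y)z^c$. For fixed $y$ this is also a reduced polynomial in $z$, so by uniqueness $\phi_{c^*}(y)=h(W_\bullet(y))$ for all $y\in Y$. Since $\deg\phi_{c^*}\le d-e(\beta)$, Lemma~\ref{lem:compare} applies.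
\end{proof}

\begin{proposition}\label{prop:upper}
For every integer $d$ we have $\dim A^P_{\le d}\le\sum_\beta a_\beta(d-e(\beta))$.
\end{proposition}

\begin{proof}
Let $\mathcal K_s$ be the space of $f\in A^P_{\le d}$ that vanish on all orbits whose type has weight greater than $s$. Then $\mathcal K_{-1}=0$ and $\mathcal K_s=A^P_{\le d}$ for large $s$. The map $f\mapsto(f_\beta)_{\|\beta\|=s}$ on $\mathcal K_s$ has kernel $\mathcal K_{s-1}$. The multiplier in Lemma~\ref{lem:extract} vanishes nowhere on $\mathrm{Fl}_\beta$, so $f_\beta$ ranges in a space of dimension $a_\beta(d-e(\beta))$. Hence $\dim\mathcal K_s/\mathcal K_{s-1}\le\sum_{\|\beta\|=s}a_\beta(d-e(\beta))$, and we sum over $s$.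
\end{proof}

\section{The lower bound and the proof of Theorem~\ref{thm:main}}\label{sec:lower}

A direct lower bound would require, for each $h\in(A_\beta)_{\le r}$, an invariant function of degree at most $r+e(\beta)$ from which Lemma~\ref{lem:extract} extracts $h$. Lemma~\ref{lem:pairing} turns the problem into an upper bound for a space of orbit sums. An orbit is not a product set, but the union of the orbits of the flags contained in $U_\bullet$ is the product $U_1^{\alpha_1}\times\dots\times U_\ell^{\alpha_\ell}$, over which the sum of a monomial is a product of power sums $p_a(U)=\sum_{w\in U}w^a$, with $0^0=1$. The gain is that each power sum is divisible by $\lambda_U$.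

\begin{lemma}\label{lem:powersums}
Let $\beta$ be a type and $1\le i\le\ell$. There are homogeneous elements $\zeta_{i,r}\in D_\beta$ of degree $r$, with $\zeta_{i,r}=0$ for $r<0$, such that $p_a(U_i)=\lambda_{U_i}\cdot\zeta_{i,\,a-(q^{b_i}-1)}(\mathbf u(U_\bullet))$ for all $a\ge0$ and $U_\bullet\in\mathrm{Fl}_\beta$.
\end{lemma}

\begin{proof}
Define $\zeta_{i,r}$ by $\sum_r\zeta_{i,r}X^{-r}=\bigl(1+\sum_{j<b_i}\nu_{i,j}X^{-(q^{b_i}-q^j)}\bigr)^{-1}$. By \eqref{eq:nu}, $\zeta_{i,r}$ is homogeneous of degree $r$. In Laurent series in $X^{-1}$ over $K$,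
\[
\sum_{a\ge0}p_a(U_i)X^{-a-1}=\sum_{w\in U_i}\frac1{X-w}=\frac{L_{U_i}'(X)}{L_{U_i}(X)}=\lambda_{U_i}X^{-q^{b_i}}\sum_r\zeta_{i,r}(\mathbf u(U_\bullet))X^{-r},
\]
since $\mathcal L_i$ specializes to $L_{U_i}$. Compare the coefficients of $X^{-a-1}$.
\end{proof}

The three numbers attached to a type add up to the top degree of $Q$:
\begin{equation}\label{eq:sum}
e(\beta)+\theta(\beta)+s(\beta)=\sum_i\alpha_i(q^m-q^{b_i})+\sum_i\alpha_i(q^{b_i}-1)=N .
\end{equation}
This identity is what makes the two bounds meet.

\begin{proposition}\label{prop:lower}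
For every integer $d$ we have $\dim A^P_{\le d}\ge\sum_\beta a_\beta(d-e(\beta))$.
\end{proposition}

\begin{proof}
Put $d'=N-d-1$ and identify orbits with flags. For $g\in A$ let $\pi_g(W_\bullet)$ be the sum of $g$ over the orbit of $W_\bullet$. For $f\in A^P$ we have $(f,g)=\sum_{W_\bullet}f(W_\bullet)\pi_g(W_\bullet)$. By Lemma~\ref{lem:pairing}, $A^P_{\le d}$ is the orthogonal complement of $\pi(A_{\le d'})=\{\pi_g:g\in A_{\le d'}\}$ in the space of functions on flags, for the standard form. So
\begin{equation}\label{eq:dual}
\dim A^P_{\le d}=\omega(m,\alpha)-\dim\pi(A_{\le d'}).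
\end{equation}

For a flag $U_\bullet$ let $\sigma_g(U_\bullet)$ be the sum of $g$ over $U_1^{\alpha_1}\times\dots\times U_\ell^{\alpha_\ell}$. Since the $U_i$ increase, a point lies in this product if and only if its flag is contained in $U_\bullet$. Hence $\sigma_g(U_\bullet)=\sum_{W_\bullet\subseteq U_\bullet}\pi_g(W_\bullet)$. When the flags are listed by increasing weight, the matrix of this transformation is triangular with diagonal entries $1$. So $\dim\pi(A_{\le d'})=\dim\sigma(A_{\le d'})$.

Let $g=\prod_jx_j^{a_j}$ have degree at most $d'$ and let $U_\bullet\in\mathrm{Fl}_\beta$. By Lemma~\ref{lem:powersums},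
\[
\sigma_g(U_\bullet)=\prod_i\prod_{j\text{ in block }i}p_{a_j}(U_i)=\prod_i\lambda_{U_i}^{\alpha_i}\cdot\xi(\mathbf u(U_\bullet)),
\]
where $\xi\in D_\beta$ does not depend on $U_\bullet$ and is homogeneous of degree $\sum_ja_j-s(\beta)$. By linearity, for every $g\in A_{\le d'}$ the restriction of $\sigma_g$ to $\mathrm{Fl}_\beta$ lies in $\prod_i\lambda_{U_i}^{\alpha_i}\cdot(A_\beta)_{\le d'-s(\beta)}$. Therefore $\dim\sigma(A_{\le d'})\le\sum_\beta a_\beta(d'-s(\beta))$.

For $r=d'-s(\beta)$, identity \eqref{eq:sum} gives $\theta(\beta)-r-1=\theta(\beta)+s(\beta)-N+d=d-e(\beta)$. So \eqref{eq:sym} reads $a_\beta(d'-s(\beta))=|\mathrm{Fl}_\beta|-a_\beta(d-e(\beta))$. Summing over $\beta$ gives $\dim\pi(A_{\le d'})\le\omega(m,\alpha)-\sum_\beta a_\beta(d-e(\beta))$, and \eqref{eq:dual} gives the claim.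
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Propositions~\ref{prop:upper} and~\ref{prop:lower}, $\dim A^P_{\le d}=\sum_\beta a_\beta(d-e(\beta))$ for all $d$. By Proposition~\ref{prop:lift}, $\dim Q_d^P=\sum_\beta\bigl(a_\beta(d-e(\beta))-a_\beta(d-1-e(\beta))\bigr)$, and by Proposition~\ref{prop:flags} this is the coefficient of $t^d$ in $\sum_\beta t^{e(\beta)}H_\beta(t)$.
\end{proof}

\section{Cofixed quotients}\label{sec:cofixed}

A linear form on a finite-dimensional $P$-module $M$ is invariant if and only if it kills all $gv-v$, so $(M_P)^*=(M^*)^P$. Theorem~\ref{thm:cofixed} follows because $Q$ is self-dual.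

\begin{proof}[Proof of Theorem~\ref{thm:cofixed}]
The top piece $Q_N$ is the line spanned by $\prod_ix_i^{q^m-1}$, and $G$ acts on it by a character with values in $\mathbb{F}_q^\times$. The character is trivial on elementary transvections, which have order $p$, and on $\operatorname{diag}(\zeta_1,\dots,\zeta_n)$ it is $\prod_i\zeta_i^{q^m-1}=1$. These matrices generate $G$, so the action on $Q_N$ is trivial. The multiplication $Q_d\times Q_{N-d}\to Q_N$ is $G$-equivariant. It is perfect, since a reduced monomial $\prod_i x_i^{a_i}$ of degree $d$ has nonzero product with $\prod_i x_i^{q^m-1-a_i}$ and with no other monomial of degree $N-d$. Hence $Q_d\cong(Q_{N-d})^*$ as $G$-modules and $\dim(Q_{N-d})_P=\dim Q_d^P$. By Theorem~\ref{thm:main}, Proposition~\ref{prop:flags} and \eqref{eq:sum},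
\[
\operatorname{Hilb}(Q_P,t)=t^N\sum_\beta t^{-e(\beta)}H_\beta(t^{-1})=\sum_\beta t^{N-e(\beta)-\theta(\beta)}H_\beta(t)=\sum_\beta t^{s(\beta)}H_\beta(t).
\]
For the second formula fix $d$ and choose $m\ge n$ with $q^m-q^{n-1}>d$. Then $S_d=Q_d$ as $P$-modules, every $\beta\le\alpha$ has $|\beta|\le n\le m$, and the numerator of \eqref{eq:H} is congruent to $1$ modulo $t^{d+1}$. The exponent $s(\beta)$ and the denominator of \eqref{eq:H} do not depend on $m$. So the coefficient of $t^d$ in the first formula is the coefficient of $t^d$ in the second.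
\end{proof}

\section{The universal deformation}\label{sec:universal}

The invariants of each fiber of $R$ over $C$ are the kernel of a matrix with entries in $C$. We show that this matrix has the same rank at the origin as at the generic point, and the grading then forces its cokernel to be free. We use the graded Nakayama lemma: if $M$ is a finitely generated graded $C$-module and $C_+$ is the ideal of elements of positive degree, then homogeneous lifts of a basis of $M/C_+M$ generate $M$; if $M$ is projective, they form a basis.

\begin{proof}[Proof of Theorem~\ref{thm:universal}]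
The polynomial $\Delta$ is homogeneous of degree $q^m$ and monic, so $R$ is a graded free $C$-module on the $q^{mn}$ reduced monomials, and $R\otimes_CC/C_+=Q$. Since $\Delta(\sum_ig_{ij}x_i)=\sum_ig_{ij}\Delta(x_i)$, the group $G$ acts on $R$ by graded $C$-linear automorphisms. Let
\[
\eta\colon R\to R'=\bigoplus_{g\in P}R,\qquad f\mapsto(gf-f)_g,\qquad M=\operatorname{coker}\eta .
\]
For every $C$-algebra $C'$ the kernel of $\eta\otimes C'$ is $(R\otimes_CC')^P$ and its cokernel is $M\otimes_CC'$. If $C'$ is a field, then
\[
\dim M\otimes_CC'=(|P|-1)q^{mn}+\dim(R\otimes_CC')^P .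
\]

For $C'=C/C_+$ the invariants are $Q^P$, of dimension $\omega(m,\alpha)$ by Proposition~\ref{prop:lift}. Let $C'=\Omega$ be an algebraic closure of the fraction field of $C$. Since $\Delta'(X)=c_0\ne0$, the polynomial $\Delta$ has $q^m$ distinct roots in $\Omega$, and they form an $\mathbb{F}_q$-subspace $V$ of dimension $m$. Then $R\otimes_C\Omega$ is the ring of functions $V^n\to\Omega$, and its invariants have dimension equal to the number of $P$-orbits on $V^n$, which is $\omega(m,\alpha)$ by Lemma~\ref{lem:orbits}.

So $\mu=\dim M/C_+M$ equals the rank of $M$ over the domain $C$. Nakayama's lemma gives a surjection onto $M$ from a graded free module of rank $\mu$. Its kernel is torsion-free of rank $0$, hence zero, and $M$ is free. Consequently $0\to\operatorname{im}\eta\to R'\to M\to0$ splits and $\operatorname{im}\eta$ is projective; then $0\to R^P\to R\to\operatorname{im}\eta\to0$ splits and $R^P$ is a finitely generated graded projective module, hence graded free. Split sequences remain exact after tensoring with $C'$. So $\operatorname{im}\eta\otimes C'\to R'\otimes C'$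 is injective, and the kernel of $\eta\otimes C'$ is the kernel of $R\otimes C'\to\operatorname{im}\eta\otimes C'$, which is $R^P\otimes_CC'$. This is the base change statement.

For $C'=C/C_+$ we get $R^P/C_+R^P=Q^P$. Hence $R^P$ has rank $\omega(m,\alpha)$ and $\operatorname{Hilb}(R^P,t)=\operatorname{Hilb}(C,t)\operatorname{Hilb}(Q^P,t)$, and Theorem~\ref{thm:main} gives the formula. Finally, a monic $q$-polynomial of degree $q^m$ over $C'$ is the image of $\Delta$ under the homomorphism $C\to C'$ that sends the $c_i$ to its coefficients, and the ring in the last assertion is then $(R\otimes_CC')^P=R^P\otimes_CC'$.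
\end{proof}

\begin{thebibliography}{1}

\bibitem{Goyal}
Pallav Goyal, \emph{Invariant Theory of finite general linear groups modulo Frobenius powers}, arXiv:1701.06329 (2017).

\end{thebibliography}
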